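\title{The pole at $t=1$ of subalgebra and ideal zeta functions of nilpotent algebras}

\begin{abstract}
Let $\mathfrak O$ be the ring of integers of a $p$-adic field with residue field of size $q$, and let $A$ be a nilpotent, not necessarily associative, $\mathfrak O$-algebra of rank $n$. We prove Rossmann's Conjecture IV: the generating functions counting subalgebras and ideals of $A$ of index $q^i$ have a simple pole at $t=1$ with the same residue as for the abelian algebra $\mathfrak O^n$. The pole is read $p$-adically. We show that the number of subalgebras, or ideals, of index $q^i$ is congruent to the number of all submodules of index $q^i$ modulo a power of $q$ that grows linearly in $i$. It follows also that every other pole lies outside a $p$-adic disc of radius greater than $1$.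
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $K$ be a finite extension of $\mathbb Q_p$, let $\mathfrak O$ be its ring of integers, $\pi$ a uniformizer, and $q$ the cardinality of the residue field. An \emph{$n$-dimensional $\mathfrak O$-algebra} is a free $\mathfrak O$-module $A$ of rank $n$ with an $\mathfrak O$-bilinear multiplication $A\times A\to A$, which need not be associative, commutative or Lie. It is \emph{nilpotent} if for some $c$ every product of $c+1$ elements of $A$, under any bracketing, is zero. A \emph{subalgebra} is a submodule closed under multiplication, and an \emph{ideal} is a submodule $M$ with $AM\subseteq M$ and $MA\subseteq M$.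

A submodule of finite index has index $q^i$ for some $i$ and then contains $\pi^iA$, so there are finitely many submodules of each index. Let $a_i(A)$ and $a_i^{\triangleleft}(A)$ be the numbers of subalgebras and of ideals of index $q^i$, and put
\[
\zeta_A(t)=\sum_{i\ge0}a_i(A)\,t^i,\qquad \zeta^{\triangleleft}_A(t)=\sum_{i\ge0}a^{\triangleleft}_i(A)\,t^i .
\]
By a theorem of Grunewald, Segal and Smith, both series are rational functions of $t$. For the abelian algebra $\mathfrak O^n$, in which all products vanish, every submodule is counted, and
\begin{equation}\label{eq:abelian}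
\zeta_{\mathfrak O^n}(t)=\zeta^{\triangleleft}_{\mathfrak O^n}(t)=\frac{1}{(1-t)(1-qt)\cdots(1-q^{n-1}t)};
\end{equation}
we rederive this in Section~\ref{sec:param}. We say that a rational function $\zeta$ has a \emph{simple pole at $t=1$ with residue $R$} if $\lim_{t\to1}(1-t)\zeta(t)=R\ne0$. The limit refers to the rational function: its power series need not converge near $t=1$. For $\mathfrak O^n$ the residue is
\[
\binom{\infty}{n-1}_q:=\frac1{(1-q)(1-q^2)\cdots(1-q^{n-1})},
\]
which equals $1$ for $n=1$.

A nonzero multiplication discards some submodules, and in general this moves the poles in \eqref{eq:abelian}. For instance, the ideal zeta function of the Heisenberg Lie algebra, of rank $3$, is $1/\big((1-t)(1-qt)(1-q^2t^3)\big)$ by Example~\ref{ex:heis}. The pole at $q^{-2}$ has gone, but the residue at $t=1$ is still $1/\big((1-q)(1-q^2)\big)$. Rossmann's Conjecture IV, as stated in \cite{Reu}, asserts that this always happens: \emph{if $A$ is an $n$-dimensional nilpotent $\mathfrak O$-algebra, then $\zeta_A$ and $\zeta_A^{\triangleleft}$ have a simple pole at $t=1$ with residue $\binom{\infty}{n-1}_q$.}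 We prove it, together with a bound on the location of the other poles. Let $|\cdot|_p$ be the absolute value on $\overline{\mathbb Q}_p$ normalized by $|q|_p=q^{-1}$, that is, by $|p|_p=p^{-1}$.

\begin{theorem}\label{thm:pole}
Let $A$ be an $n$-dimensional nilpotent $\mathfrak O$-algebra, $n\ge1$. Then $\zeta_A(t)$ and $\zeta_A^{\triangleleft}(t)$ have a simple pole at $t=1$ with residue $\binom{\infty}{n-1}_q$. Moreover, suppose that all products of $c+1$ elements of $A$ vanish. Then, under any embedding $\overline{\mathbb Q}\hookrightarrow\overline{\mathbb Q}_p$, every pole $t_0\ne1$ of $\zeta_A$ or $\zeta^{\triangleleft}_A$ satisfies $|t_0|_p\ge q^{1/(nc)}$. In particular, no root of unity other than $1$ is a pole.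
\end{theorem}

What does the pole at $t=1$ say about the counts $a_i$? The growth of the coefficients of a rational function is governed by the poles nearest to the origin. Among the poles $1,q^{-1},\dots,q^{-(n-1)}$ of \eqref{eq:abelian}, the pole $t=1$ is the farthest from the origin in $\mathbb C$, so the size of $a_i$ hides it. In $\mathbb Q_p$ the order is reversed: $|q^{-j}|_p=q^j$, and $t=1$ is the nearest pole. It should therefore govern the $p$-adic behavior of the coefficients, and indeed
\[
a_i(\mathfrak O^2)=1+q+\dots+q^i=\frac{1-q^{i+1}}{1-q}\ \longrightarrow\ \frac1{1-q}=\binom{\infty}{1}_q\qquad\text{in }\mathbb Z_p .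
\]
This suggests replacing the conjecture by a congruence: $a_i(A)$ and $a_i(\mathfrak O^n)$ should agree modulo higher and higher powers of $q$. That is what we prove.

\subsection{The congruence}\label{sec:omega}

The congruence uses neither completeness nor characteristic zero, and it treats subalgebras and ideals at once. In this subsection and in Sections~\ref{sec:param}--\ref{sec:induction}, $\mathfrak O$ is any discrete valuation ring with uniformizer $\pi$ and finite residue field of size $q$.

\begin{definition}
Let $\Omega$ be a set in which each $f\in\Omega$ has an arity $r_f\ge1$. An \emph{$\Omega$-algebra} is a free $\mathfrak O$-module $V$ of finite rank with a multilinear map $f\colon V^{r_f}\to V$ for each $f\in\Omega$. For a subset $S\subseteq V$, let $\Omega(S)$ be the span of all values $f(v_1,\dots,v_{r_f})$ with \emph{all} arguments in $S$, and let $\Omega(S,V)$ be the span of all values with \emph{at least one} argument in $S$, in any position, and the others in $V$. A submodule $L$ is \emph{closed} if $\Omega(L)\subseteq L$, and $a_i(V)$ is the number of closed submodules of index $q^i$.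 Put $V^{(1)}=V$ and $V^{(j+1)}=\Omega(V^{(j)},V)$. For $c\ge1$, we say that $V$ has \emph{class at most $c$} if $V^{(c+1)}=0$.
\end{definition}

Let $A$ be an algebra of rank $n\ge1$ in which all products of $c+1$ elements vanish; then $c\ge1$ because $A\neq0$. We view $V=A$ as an $\Omega$-algebra in two ways.
\begin{itemize}
\item If $\Omega$ consists of the multiplication, the closed submodules are the subalgebras.
\item If $\Omega$ consists of the unary operations $v\mapsto av$ and $v\mapsto va$ for $a\in A$, the closed submodules are the ideals.
\end{itemize}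
In both cases $V^{(j+1)}$ is the span of $AV^{(j)}$ and $V^{(j)}A$. By induction it is spanned by products of $j+1$ elements, so $V$ has class at most $c$. Keeping only the maps $v\mapsto av$, or only the maps $v\mapsto va$, gives the one-sided ideals, again with class at most $c$. If $\Omega$ is a set of endomorphisms of $V$ generating a nilpotent associative algebra, say all products of $c$ of them vanish, then the closed submodules are the invariant ones and $V$ has class at most $c$.

We write $\mathfrak O^n$ also for the $\Omega$-algebra with zero operations, so that $a_i(\mathfrak O^n)$ counts all submodules of index $q^i$.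

\begin{theorem}\label{thm:cong}
Let $V$ be an $\Omega$-algebra of rank $n\ge1$ and class at most $c$. Then for all $i\ge0$
\[
a_i(V)\equiv a_i(\mathfrak O^n)\pmod{q^{\lfloor i/(nc)\rfloor+1}} .
\]
\end{theorem}

\begin{corollary}\label{cor:limit}
Let $A$ and $c$ be as in Theorem~\ref{thm:pole}. Then for all $i\ge0$
\[
a_i(A)\equiv a_i^{\triangleleft}(A)\equiv\binom{\infty}{n-1}_q\pmod{q^{\lfloor i/(nc)\rfloor+1}\mathbb Z_p}.
\]
Thus the residue at $t=1$ is the $p$-adic limit of the coefficients.
\end{corollary}

The proof of Theorem~\ref{thm:cong} switches off the operations one basis direction at a time. Section~\ref{sec:param} describes submodules relative to a direction $e$ and works out two examples. Section~\ref{sec:onestep} shows that switching off $e$ preserves $a_i$ modulo a high power of $q$, and Section~\ref{sec:induction} iterates this. Section~\ref{sec:poles} passes from congruences to poles, and Section~\ref{sec:nonnilp} shows what fails without nilpotency.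

\section{Submodules along one direction}\label{sec:param}

For an $\mathfrak O$-module $M$ of finite length $\ell(M)$, all composition factors are isomorphic to the residue field, so $|M|=q^{\ell(M)}$ and $\pi^{\ell(M)}M=0$. For a submodule $J$ of finite index in a free module $I$ we call $m(J)=\ell(I/J)$ its \emph{colength}.

\begin{lemma}\label{lem:param}
Let $V=\mathfrak Oe\oplus I$ be a free module of finite rank. The submodules $L$ of finite index in $V$ correspond bijectively to the triples $(k,J,y+J)$ with $k\ge0$, $J\subseteq I$ a submodule of finite index and $y+J\in I/J$, via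
\[
L=\mathfrak Ox\oplus J,\qquad x=\pi^ke+y .
\]
Here $L\cap I=J$, and $L$ has index $q^{k+m(J)}$.
\end{lemma}

\begin{proof}
Let $\chi\colon V\to\mathfrak O$ be the $e$-coordinate, with kernel $I$. If $L$ has finite index, then $\chi(L)$ is a nonzero ideal $\pi^k\mathfrak O$, and $J=L\cap I$ has finite index in $I$. The elements of $L$ with $\chi=\pi^k$ form one coset $\pi^ke+y+J$. Let $x=\pi^ke+y$. Every $v\in L$ has $\chi(v)=\alpha\pi^k$ for some $\alpha\in\mathfrak O$, and $v-\alpha x\in J$, so $L=\mathfrak Ox\oplus J$. Conversely, the module $\mathfrak Ox\oplus J$ built from a triple has $\chi$-image $\pi^k\mathfrak O$, meets $I$ in $J$ and contains $x$, so it returns the same triple. The index follows from the exact sequence $0\to I/J\to V/L\to\mathfrak O/\pi^k\mathfrak O\to0$.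
\end{proof}

\begin{lemma}\label{lem:abelian}
For $n\geq1$ the series $\sum_ia_i(\mathfrak O^n)t^i$ is given by \eqref{eq:abelian}, and
\[
a_i(\mathfrak O^n)=\prod_{j=1}^{n-1}\frac{1-q^{i+j}}{1-q^j}\equiv\binom{\infty}{n-1}_q\pmod{q^{i+1}\mathbb Z_p},
\]
where $p$ is the residue characteristic.
\end{lemma}

\begin{proof}
Write $G_n(t)$ for the series, with $G_0=1$. By Lemma~\ref{lem:param}, each pair $(k,J)$ contributes $q^{m(J)}$ submodules of index $q^{k+m(J)}$, so $G_n(t)=(1-t)^{-1}G_{n-1}(qt)$. Induction on $n$ gives \eqref{eq:abelian}. From \eqref{eq:abelian} we get $(1-t)G_n(t)=(1-q^nt)G_n(qt)$. Comparing coefficients of $t^i$ gives $(1-q^i)a_i=(1-q^{n+i-1})a_{i-1}$ for $i\ge1$, where $a_i=a_i(\mathfrak O^n)$ and $a_0=1$. The displayed product satisfies the same recursion. Its denominator is a unit in $\mathbb Z_p$ and its numerator is congruent to $1$ modulo $q^{i+1}$.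
\end{proof}

The product is the Gaussian binomial coefficient $\binom{i+n-1}{n-1}_q$, which explains the notation $\binom{\infty}{n-1}_q$ for its limit.

\begin{example}[Rank two]\label{ex:rank2}
Let $A=\mathfrak Oe\oplus\mathfrak Oz$ with $ee=z$ and all other products of basis elements zero. Take $I=\mathfrak Oz$, $J=\pi^mI$ and $x=\pi^ke+y$. Elements of $I$ multiply everything to zero. So $L=\mathfrak Ox\oplus J$ is a subalgebra if and only if $xx=\pi^{2k}z$ lies in $L\cap I=J$, that is, $m\le2k$. It is an ideal if and only if $ex=xe=\pi^kz\in J$, that is, $m\le k$. Neither condition involves $y$, so an admissible pair $(k,m)$ contributes $q^m$. With $k=i-m$ we find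
\[
a_i(A)=\sum_{0\le m\le 2i/3}q^m,\qquad a_i^{\triangleleft}(A)=\sum_{0\le m\le i/2}q^m,\qquad a_i(\mathfrak O^2)=\sum_{0\le m\le i}q^m .
\]
The three sums agree modulo $q^{\lfloor i/2\rfloor+1}$, and the reason is a dichotomy. If $m$ is large, the term is divisible by a high power of $q$, whether or not the pair is admissible. If $m$ is small, then $k=i-m$ is large, the products involving $\pi^ke$ fall into $J$, and the multiplication imposes no condition. Summing over $k$ first, and separating $m=2h$ from $m=2h+1$ for subalgebras, we get
\[
\zeta_A(t)=\frac1{1-t}\sum_{h\ge0}q^{2h}t^{3h}(1+qt^2)=\frac{1+qt^2}{(1-t)(1-q^2t^3)},\qquad \zeta^{\triangleleft}_A(t)=\frac1{(1-t)(1-qt^2)} .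
\]
Both residues at $t=1$ equal $1/(1-q)$.
\end{example}

In general the condition on $L$ does involve $y$, and then the contribution of $(k,J)$ is not simply $0$ or $q^{m(J)}$. The next example shows what replaces $q^{m(J)}$.

\begin{example}[Heisenberg ideals]\label{ex:heis}
Let $H$ have basis $e,u,z$ with $eu=-ue=z$ and all other products of basis elements zero, and let $I=\mathfrak Ou\oplus\mathfrak Oz$. By Lemma~\ref{lem:param} applied to $I$,
\[
J=\mathfrak O(\pi^ju+\gamma z)\oplus\pi^m\mathfrak Oz,\qquad j,m\ge0,\quad\gamma\in\mathfrak O/\pi^m\mathfrak O,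
\]
and $J$ has colength $j+m$. Write $y=\alpha u+\beta z$ and $x=\pi^ke+y$. Up to sign, the products of basis elements with generators of $L=\mathfrak Ox\oplus J$ that can be nonzero are $ex=\alpha z$, $xu=\pi^kz$ and $e(\pi^ju+\gamma z)=\pi^jz$. Since $L\cap\mathfrak Oz=\pi^m\mathfrak Oz$, the module $L$ is an ideal if and only if $k\ge m$, $j\ge m$ and $\alpha\in\pi^m\mathfrak O$. So $y$ is no longer free in $I$, but it is free in
\[
W=\pi^m\mathfrak Ou\oplus\mathfrak Oz=\{w\in I: Hw+wH\subseteq J\}.
\]
For $j\ge m$ we have $J\subseteq W$ and $|W/J|=q^{j+m}/q^m=q^j$. This is smaller than $|I/J|$, but it is still large when $J$ has large colength, since $j\ge(j+m)/2$. Counting also the $q^m$ choices of $\gamma$,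
\[
\zeta_H^{\triangleleft}(t)=\sum_{m\ge0}\ \sum_{j,k\ge m}q^{m+j}\,t^{k+j+m}=\frac1{(1-t)(1-qt)(1-q^2t^3)} .
\]
\end{example}

\section{Switching off one direction}\label{sec:onestep}

We now prove the dichotomy of Example~\ref{ex:rank2} in general, with the module $W$ of Example~\ref{ex:heis} supplying the divisibility.

\begin{proposition}\label{prop:step}
Let $V$ be an $\Omega$-algebra of rank $n\ge1$ and class at most $c$, and suppose that $V=\mathfrak Oe\oplus I$ as a module, with $V^{(2)}\subseteq I$. Let $V'=\mathfrak Oe'\oplus I$ be the $\Omega$-algebra whose operations restrict to the given ones on $I$ and vanish whenever some argument equals $e'$. Then $V'$ has rank $n$ and class at most $c$, and for every $N\ge1$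
\[
a_i(V)\equiv a_i(V')\pmod{q^N}\qquad\text{for all }i\ge nc(N-1).
\]
\end{proposition}

The hypothesis $V^{(2)}\subseteq I$ says that all values of the operations lie in $I$. In particular $I$ is closed, so $V'$ is well defined. The passage from $V$ to $V'$ is the reason for working with $\Omega$-algebras. When ideals of $A$ are counted, the operations on $I$ are the multiplications by all $a\in A$, including $a=e$, and $V'$ retains them; closed submodules of $V'$ need not be the ideals of an algebra structure on $V'$ built from the product on $I$.

Throughout this section $V=\mathfrak Oe\oplus I$ is as in the proposition and $J$ is a submodule of finite index in $I$. We use three consequences of multilinearity. First, $\Omega(S)$ depends only on the span of $S$. Second, $\Omega(\pi^hS,V)=\pi^h\,\Omega(S,V)$. Third, for $x,w\in V$,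
\begin{equation}\label{eq:expand}
\Omega(J\cup\{x+w\})\subseteq\Omega(J\cup\{x\})+\Omega(\{w\},V):
\end{equation}
expanding a value of $f$ in all arguments equal to $x+w$ gives one term with $x$ in each of these positions, and further terms with at least one argument $w$.

\subsection{The counting formula}

For $k\ge0$ define
\[
Y(J,k)=\{\,y+J\in I/J:\ \Omega(J\cup\{\pi^ke+y\})\subseteq J\,\}.
\]
The condition depends only on the span $L$ of $J\cup\{\pi^ke+y\}$, hence only on the coset $y+J$. It says that $\Omega(L)\subseteq J$. Since $\Omega(L)\subseteq V^{(2)}\subseteq I$ and $L\cap I=J$, this holds if and only if $L$ is closed. Lemma~\ref{lem:param} therefore gives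
\begin{equation}\label{eq:count}
a_i(V)=\sum_{J:\ m(J)\le i}\#Y\big(J,\,i-m(J)\big).
\end{equation}
The set $Y(J,k)$ is cut out by polynomial conditions on $y$, and we do not try to count it. We only look for translations that preserve it.

\subsection{Divisibility}

By \eqref{eq:expand}, translation by $w$ is harmless as soon as every value with an argument $w$ lies in $J$. So we put
\[
W_J=\{\,w\in I:\ \Omega(\{w\},V)\subseteq J\,\},\qquad \omega(J)=\ell\big((W_J+J)/J\big).
\]
The set $W_J$ is a submodule: it is the intersection of $I$ with the preimages of $J$ under the linear maps obtained from the $f\in\Omega$ by fixing all arguments but one.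

\begin{lemma}\label{lem:div}
For all $k\ge0$, the number $\#Y(J,k)$ is divisible by $q^{\omega(J)}$.
\end{lemma}

\begin{proof}
Let $y+J\in Y(J,k)$ and $w\in W_J$. With $x=\pi^ke+y$, both summands on the right of \eqref{eq:expand} lie in $J$, so $y+w+J\in Y(J,k)$. Hence $Y(J,k)$ is a union of cosets of the subgroup $(W_J+J)/J$ of $I/J$, which has order $q^{\omega(J)}$.
\end{proof}

\subsection{Small $\omega(J)$ forces small colength}

Lemma~\ref{lem:div} is useful only if $\omega(J)$ is large for all but finitely many $J$. This is where the class bound enters. The last nonzero term of the series $V^{(j)}$ lies in $W_J$ for free, so a small power of $\pi$ carries it into $J$. This puts a multiple of the previous term into $W_J$, and we climb the series, paying a factor $\pi^{\omega(J)}$ at each of the $c$ steps.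

\begin{lemma}\label{lem:depth}
We have $\pi^{c\,\omega(J)}I\subseteq J$.
\end{lemma}

\begin{proof}
Write $\omega=\omega(J)$. Put $F_1=I$ and $F_j=V^{(j)}$ for $j\ge2$. Then $F_j\subseteq I$ for all $j$, because $V^{(j)}\subseteq V^{(2)}\subseteq I$ for $j\ge2$. Also $F_{c+1}=0$, and $\Omega(F_j,V)\subseteq F_{j+1}$ for all $j\geq1$. We show by descending induction that $\pi^{(c+1-j)\omega}F_j\subseteq J$ for $j=c+1,c,\dots,1$; the case $j=1$ is the lemma. For $j=c+1$ there is nothing to prove. Let $j\le c$, put $h=(c-j)\omega$ and suppose that $\pi^hF_{j+1}\subseteq J$. Then $\Omega(\pi^hF_j,V)\subseteq\pi^hF_{j+1}\subseteq J$, so $\pi^hF_j\subseteq W_J$. The module $(W_J+J)/J$ has length $\omega$ and is therefore killed by $\pi^\omega$. Hence $\pi^{h+\omega}F_j\subseteq\pi^\omega W_J\subseteq J$.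
\end{proof}

\begin{remark}
The exponent $c\,\omega(J)$ can be attained. In Example~\ref{ex:heis}, where $c=2$, take $j=m$ and $\gamma=1$. Then $\omega(J)=m$, and $\pi^su\in J$ holds only for $s\ge2m$: it forces $s\geq m$ and $\pi^{s-m}z\in\pi^m\mathfrak Oz$.
\end{remark}

\subsection{Stabilization}

For the finitely many remaining $J$, the exponent $k=i-m(J)$ is large, and the direction $e$ drops out of the condition. Define
\[
Y_\infty(J)=\{\,y+J\in I/J:\ \Omega(J\cup\{y\})\subseteq J\,\}.
\]
This set depends only on $J$ and on the $\Omega$-algebra $I$, not on $e$.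

\begin{lemma}\label{lem:stab}
If $\pi^kI\subseteq J$, then $Y(J,k)=Y_\infty(J)$.
\end{lemma}

\begin{proof}
We have $\Omega(\{\pm\pi^ke\},V)\subseteq\pi^kV^{(2)}\subseteq\pi^kI\subseteq J$. Now \eqref{eq:expand} with $(x,w)=(y,\pi^ke)$ gives $Y_\infty(J)\subseteq Y(J,k)$, and with $(x,w)=(\pi^ke+y,-\pi^ke)$ it gives the reverse inclusion.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:step}}

Fix $N\ge1$, put $b=c(N-1)$ and let $i\ge nb$. We split the submodules $J$ according to whether they contain $\pi^bI$.

Suppose $\pi^bI\not\subseteq J$. If $\omega(J)\le N-1$, then Lemma~\ref{lem:depth} gives $\pi^bI\subseteq\pi^{c\,\omega(J)}I\subseteq J$, a contradiction. So $\omega(J)\ge N$, and if $J$ occurs in \eqref{eq:count}, its term is divisible by $q^N$ by Lemma~\ref{lem:div}.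

Suppose $\pi^bI\subseteq J$. Since $I$ has rank $n-1$, we have $m(J)\le(n-1)b\le i$, so $J$ occurs in \eqref{eq:count}, with $k=i-m(J)\ge b$. Then $\pi^kI\subseteq J$, and the term of $J$ is $\#Y_\infty(J)$ by Lemma~\ref{lem:stab}. Altogether,
\begin{equation}\label{eq:limit}
a_i(V)\equiv\sum_{\pi^bI\subseteq J\subseteq I}\#Y_\infty(J)\pmod{q^N}\qquad\text{for }i\ge nc(N-1).
\end{equation}
The right-hand side is a finite sum that depends only on $c$, $N$ and the $\Omega$-algebra $I$.

It remains to see that $V'$ satisfies the same hypotheses as $V$. A value of $f$ on $V'$ is the value of $f$ on the $I$-components of the arguments. Hence $V'^{(2)}\subseteq V^{(2)}\subseteq I$. If $j\geq2$ and $V'^{(j)}\subseteq V^{(j)}\subseteq I$, then an argument from $V'^{(j)}$ is its own $I$-component and lies in $V^{(j)}$, so $V'^{(j+1)}\subseteq V^{(j+1)}$. Thus $V'^{(c+1)}=0$. So \eqref{eq:limit} holds for $V'$ as well, with the same right-hand side, and the proposition follows. The modules $W_J$ may differ for $V$ and $V'$, but they served only to discard terms. \qed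

\section{From $V$ to $\mathfrak O^n$}\label{sec:induction}

To apply Proposition~\ref{prop:step} we need a direction $e$ with a complement containing all values of the operations. Its existence is the second use of nilpotency.

\begin{lemma}\label{lem:direction}
Let $B\ne0$ be an $\Omega$-algebra of class at most $c$. Then $B=\mathfrak Oe\oplus B'$ for some $e\in B$ and some submodule $B'\supseteq B^{(2)}$.
\end{lemma}

\begin{proof}
Suppose that the finitely generated module $B/B^{(2)}$ is torsion, say $\pi^hB\subseteq B^{(2)}$. We claim that $\pi^{hj}B\subseteq B^{(j+1)}$ for all $j\ge0$. This holds for $j=0$, and if it holds for $j$, then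
\[
\pi^{h(j+1)}B\subseteq\pi^{hj}B^{(2)}=\Omega(\pi^{hj}B,B)\subseteq\Omega(B^{(j+1)},B)=B^{(j+2)}.
\]
For $j=c$ we get $\pi^{hc}B=0$, which is impossible for a nonzero free module. So $B/B^{(2)}$ is not torsion, and by the structure theorem for finitely generated modules over a principal ideal domain it has a direct summand $\mathfrak O$. This gives a surjection $\chi\colon B\to\mathfrak O$ that kills $B^{(2)}$. Take $B'=\ker\chi$ and $e$ with $\chi(e)=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cong}]
Fix $i$ and put $N=\lfloor i/(nc)\rfloor+1$, so that $i\ge nc(N-1)$. We construct $\Omega$-algebras $V_s=B_s\oplus\mathfrak O^s$ for $0\le s\le n$, of rank $n$ and class at most $c$, such that $B_s$ is closed of rank $n-s$, the operations vanish whenever an argument lies in $\mathfrak O^s$, and $a_i(V_s)\equiv a_i(V_{s+1})\pmod{q^N}$. Start with $V_0=B_0=V$.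

Let $V_s$ be given, with $s<n$. The next direction must be chosen inside $B_s$, since switching off a direction in $\mathfrak O^s$ would change nothing. The $\Omega$-algebra $B=B_s$ is nonzero, and it has class at most $c$ because $B^{(j)}\subseteq V_s^{(j)}$ by induction on $j$. Write $B=\mathfrak Oe\oplus B'$ as in Lemma~\ref{lem:direction} and put $I=B'\oplus\mathfrak O^s$. The operations of $V_s$ depend only on the $B$-components of their arguments, so $V_s^{(2)}=B^{(2)}\subseteq B'\subseteq I$. Proposition~\ref{prop:step} applies to $V_s=\mathfrak Oe\oplus I$. Let $V_{s+1}=V_s'=B'\oplus(\mathfrak Oe'\oplus\mathfrak O^s)$ and $B_{s+1}=B'$. Then $B'$ is closed, the operations of $V_{s+1}$ depend only on the $B'$-components, $V_{s+1}$ has class at most $c$, and $a_i(V_s)\equiv a_i(V_{s+1})\pmod{q^N}$.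

Finally, $V_n=\mathfrak O^n$ has zero operations. Hence $a_i(V)\equiv a_i(\mathfrak O^n)\pmod{q^N}$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:limit}]
Apply Theorem~\ref{thm:cong} to the two $\Omega$-structures on $A$ from Section~\ref{sec:omega}, and then Lemma~\ref{lem:abelian}, using $\lfloor i/(nc)\rfloor\le i$.
\end{proof}

\section{From congruences to poles}\label{sec:poles}

A power series whose coefficients decay $p$-adically converges on a large $p$-adic disc, and if it is a rational function it cannot have a pole there. Rationality is the only input besides Theorem~\ref{thm:cong}, so we state the result in the generality of that theorem.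

\begin{proposition}\label{prop:poles}
Let $\mathfrak O$ be a discrete valuation ring with finite residue field of size $q$ and characteristic $p$. Let $V$ be an $\Omega$-algebra over $\mathfrak O$ of rank $n\ge1$ and class at most $c$, and suppose that $\zeta(t)=\sum_ia_i(V)t^i$ is a rational function. Then the conclusions of Theorem~\ref{thm:pole} hold for $\zeta$.
\end{proposition}

\begin{proof}
Let $g(t)=\zeta(t)-\zeta_{\mathfrak O^n}(t)=\sum_id_it^i$, with $d_i\in\mathbb Z$, and put $\rho=q^{1/(nc)}>1$.

\emph{The function $g$ is defined over $\mathbb Q$.} By hypothesis and \eqref{eq:abelian}, there are $P_0,Q_0\in\mathbb C[t]$ with $Q_0\ne0$ and $Q_0g=P_0$ as formal power series. Choose a $\mathbb Q$-linear map $\lambda\colon\mathbb C\to\mathbb Q$ that does not vanish on all coefficients of $Q_0$, and apply it coefficientwise. Since the $d_i$ are rational, $\lambda(Q_0)\,g=\lambda(P_0)$ with $\lambda(Q_0)\ne0$. Canceling common factors, we obtain coprime $P,Q\in\mathbb Q[t]$ with $Qg=P$. The poles of $g$ are the roots of $Q$; they are algebraic numbers, and we view them in $\overline{\mathbb Q}_p$ through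 the chosen embedding. By \eqref{eq:abelian}, the poles of $\zeta$ are then algebraic too.

\emph{The function $g$ has no pole with $|t_0|_p<\rho$.} By Theorem~\ref{thm:cong},
\[
|d_i|_p\le q^{-\lfloor i/(nc)\rfloor-1}\le\rho^{-i}.
\]
Let $t_0\in\overline{\mathbb Q}_p$ with $|t_0|_p<\rho$. The field $\mathbb Q_p(t_0)$ is a finite extension of $\mathbb Q_p$, hence complete, and in a complete nonarchimedean field a series converges if and only if its terms tend to zero. As $|d_it_0^i|_p\le(|t_0|_p/\rho)^i\to0$, the sum $\sigma=\sum_id_it_0^i$ exists. Write $Q=\sum_{j=0}^{D}\beta_jt^j$ and $d_i=0$ for $i<0$. Adding finitely many convergent series gives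
\[
Q(t_0)\,\sigma=\sum_{j=0}^D\ \sum_{i\ge0}\beta_jd_{i-j}\,t_0^i=\sum_{i\ge0}\Big(\sum_{j=0}^D\beta_jd_{i-j}\Big)t_0^i=P(t_0),
\]
because the inner sum is the coefficient of $t^i$ in $Qg=P$. If $Q(t_0)=0$, then $P(t_0)=0$ too. This is impossible, since $UP+U'Q=1$ for some $U,U'\in\mathbb Q[t]$.

\emph{The pole at $1$.} Since $|1|_p=1<\rho$, we have $Q(1)\ne0$, so $(1-t)g(t)\to0$ as $t\to1$. By \eqref{eq:abelian},
\[
\lim_{t\to1}(1-t)\zeta(t)=\lim_{t\to1}(1-t)\zeta_{\mathfrak O^n}(t)=\prod_{j=1}^{n-1}\frac1{1-q^j}=\binom{\infty}{n-1}_q\ne0 .
\]

\emph{The other poles.} A pole $t_0\neq1$ of $\zeta=g+\zeta_{\mathfrak O^n}$ is a pole of $g$, in which case $|t_0|_p\ge\rho$, or it is $q^{-j}$ with $1\le j\le n-1$, in which case $|t_0|_p=q^j\ge\rho$. A root of unity has absolute value $1<\rho$, so it is not a pole unless it equals $1$.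
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pole}]
The series $\zeta_A$ and $\zeta_A^{\triangleleft}$ count closed submodules for the two $\Omega$-structures of class at most $c$ from Section~\ref{sec:omega}, and they are rational by the theorem of Grunewald, Segal and Smith. Apply Proposition~\ref{prop:poles}.
\end{proof}

For the statements about $t=1$ and about roots of unity, the proof needs only $|d_i|_p\to0$, which gives convergence for $|t_0|_p\le1$. The linear growth of the exponent in Theorem~\ref{thm:cong} is what yields a disc of radius $\rho>1$, and with it the following gap.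

\begin{corollary}
Let $A$ and $c$ be as in Theorem~\ref{thm:pole}. If a pole of $\zeta_A$ or $\zeta_A^{\triangleleft}$ has the form $t_0=\varepsilon q^{-\alpha}$ with $\varepsilon$ a root of unity and $\alpha\in\mathbb Q$, then $t_0=1$ or $\alpha\ge1/(nc)$. All poles have this form if the denominator is a product of factors $1-q^at^b$ with integers $a$ and $b\geq1$.
\end{corollary}

\begin{proof}
If $\alpha=a/b$ with $b\geq1$, then $|t_0|_p^b=|q^{-a}|_p=q^a$, so $|t_0|_p=q^\alpha$, and Theorem~\ref{thm:pole} gives the first claim. The zeros of $1-q^at^b$ are the numbers $\varepsilon q^{-a/b}$ with $\varepsilon^b=1$.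
\end{proof}

\section{Without nilpotency}\label{sec:nonnilp}

Nilpotency was used twice, in Lemma~\ref{lem:depth} and in Lemma~\ref{lem:direction}. The following examples of rank $2$ show each use failing, and the conclusion with it.

\begin{example}[Lemma~\ref{lem:depth} fails]
Let $A=\mathfrak Oe\oplus\mathfrak Oz$ with $ez=-ze=z$ and $ee=zz=0$. All products lie in $I=\mathfrak Oz$, so the counting formula \eqref{eq:count} is valid. But $ew=w$ for $w\in I$, so $W_J=J$ and $\omega(J)=0$ for every $J=\pi^mI$. For $x=\pi^ke+y$ we have $ex=-xe=y$ and $xz=-zx=\pi^kz$, and $AJ+JA\subseteq J$. So $\mathfrak Ox\oplus J$ is an ideal if and only if $y\in J$ and $k\ge m$. Each such pair $(k,m)$ contributes exactly $1$, and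
\[
\zeta_A^{\triangleleft}(t)=\sum_{k\ge m\ge0}t^{k+m}=\frac1{(1-t)(1-t^2)},
\]
with a double pole at $1$ and a pole at the root of unity $-1$.
\end{example}

\begin{example}[Lemma~\ref{lem:direction} fails]
Let $A=\mathfrak O\times\mathfrak O$ with componentwise product. The products span $A$, so no direction can be switched off.

\emph{Ideals.} An ideal $M$ equals $(1,0)M\oplus(0,1)M$. So the ideals of finite index are the $\pi^k\mathfrak O\times\pi^m\mathfrak O$, and $\zeta_A^{\triangleleft}(t)=(1-t)^{-2}$ has a double pole at $1$.

\emph{Subalgebras.} By Lemma~\ref{lem:param}, which concerns modules only, the submodules of finite index are $L=\mathfrak Ox\oplus J$ with $x=(\pi^k,y)$, $J=0\times\pi^m\mathfrak O$ and $y\in\mathfrak O/\pi^m\mathfrak O$. Since $J$ is an ideal of $A$ and $x^2=\pi^kx+(0,y(y-\pi^k))$, the module $L$ is a subalgebra if and only if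
\begin{equation}\label{eq:quad}
y(y-\pi^k)\equiv0\pmod{\pi^m}.
\end{equation}
Let $v$ be the valuation of $\mathfrak O$, with $v(\pi)=1$. If $v(y)<k$, the left-hand side has valuation $2v(y)$; if $v(y)\ge k$, it has valuation at least $2k$.

Suppose $m\le2k$. For $v(y)<k$, condition \eqref{eq:quad} says $2v(y)\ge m$. For $v(y)\ge k$, both \eqref{eq:quad} and $2v(y)\ge m$ hold. So the solutions are the $y$ with $v(y)\ge\lceil m/2\rceil$, and there are $q^{\lfloor m/2\rfloor}$ of them modulo $\pi^m$. Summing over $k\ge\lceil m/2\rceil$, and then over $m=2h$ and $m=2h+1$, we get the contribution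
\[
\frac1{1-t}\sum_{h\ge0}q^h\big(t^{3h}+t^{3h+2}\big)=\frac{1+t^2}{(1-t)(1-qt^3)} .
\]

Suppose $m>2k$. Then $v(y)<k$ is impossible, so $y=\pi^ky'$ with $y'$ defined modulo $\pi^{m-k}$ and $y'(y'-1)\equiv0\pmod{\pi^{m-2k}}$. One of $y'$ and $y'-1$ is a unit, so $y'\equiv0$ or $1$ modulo $\pi^{m-2k}$, which gives $2q^k$ solutions. The contribution is
\[
\sum_{k\ge0}2q^kt^k\,\frac{t^{2k+1}}{1-t}=\frac{2t}{(1-t)(1-qt^3)} .
\]

Adding the two,
\[
\zeta_A(t)=\frac{(1+t)^2}{(1-t)(1-qt^3)} .
\]
The pole at $t=1$ is simple, but its residue is $4/(1-q)\ne1/(1-q)$. The weakest consequence of Theorem~\ref{thm:cong}, that $a_i\equiv1\pmod q$ for all $i$, also fails for every $q$: here $a_1(A)=3$ and $a_2(A)=4$, and $q$ cannot divide both $2$ and $3$.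
\end{example}

\begin{thebibliography}{1}

\bibitem{Reu}
Tomas Reunbrouck, \emph{$p$-Adic Asymptotic Subalgebra Enumeration}, arXiv:2605.20422 (2026).

\end{thebibliography}
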